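# Weak type (1,1) for ergodic maximal functions with values in a UMD lattice

Throughout, $(X,\mathcal F,\mu)$ is a measure space, functions are complex valued unless a sign is indicated, and $1_B\otimes e$ denotes the function $x\mapsto 1_B(x)e$.

## 1. Lattices, semigroups, ergodic means, and the Hardy–Littlewood property

**Definition (Banach lattice of measurable functions).** Let $(\Omega,\nu)$ be $\sigma$-finite. $E$ is a Banach space of (classes of) measurable functions on $\Omega$ which is an ideal: if $|u|\le|v|$ a.e. and $v\in E$, then $u\in E$ and $\|u\|_E\le\|v\|_E$. We put $\|u\|_E=\infty$ if $u\notin E$, and $E_+=\{u\in E:u\ge0\}$.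

Examples: $L_q(\Omega)$, $\ell_q$ for $1\le q\le\infty$, and $c_0$. Since $\big||u|-|v|\big|\le|u-v|$, the map $u\mapsto|u|$ is continuous on $E$. Hence $E_+$ is closed: if $0\le u_n\to u$, then $u_n=|u_n|\to|u|$, so $u=|u|$. Likewise $\big|\max_l|a_l|-\max_l|b_l|\big|\le\sum_l|a_l-b_l|$, so finite maxima of moduli are continuous.

**Definition (Fatou property).** $E$ has the Fatou property if $0\le u_N\uparrow u$ a.e. with $u_N\in E$ implies $\|u_N\|_E\uparrow\|u\|_E$, possibly $\infty$.

Example: $\ell_q$ has it, by monotone convergence (and trivially for $q=\infty$). The space $c_0$ does not: $u_N=1_{\{1,\dots,N\}}$ has norm $1$ and increases to the constant $1\notin c_0$.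

We may allow $u$ to take the value $\infty$. Indeed, suppose $\|u_N\|_E\le M$ and $u=\infty$ on a set of positive measure. By Egorov's theorem there is a set $D$ of finite positive measure such that for each $j$ we have $u_N\ge j$ on $D$ for large $N$. Then $1_D\in E$ and $\|1_D\|_E\le M/j$ for all $j$, so $1_D=0$, a contradiction.

**Definition (UMD lattice).** $E$ is UMD if for some (equivalently, every) $p\in(1,\infty)$ there is $\beta$ with $\|\sum_k\varepsilon_kd_k\|_{L_p(E)}\le\beta\|\sum_kd_k\|_{L_p(E)}$ for all finite $E$-valued martingale difference sequences $(d_k)$ and all signs $\varepsilon_k=\pm1$. A UMD lattice is a Banach lattice of measurable functions that is UMD.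

Example: $\ell_q$ is UMD for $1<q<\infty$. Take $p=q$ and apply the scalar inequality (Burkholder's theorem) in each coordinate. A textbook fact says that UMD spaces are reflexive, so $\ell_1$ and $\ell_\infty$ are not UMD.

**A UMD lattice has the Fatou property.** Let $0\le u_N\uparrow u$. If $\|u_N\|_E\to\infty$, then $\|u\|_E=\infty$ by the ideal property. Otherwise, as $E$ is reflexive, the norm-bounded increasing sequence $u_N$ converges in norm to some $v\in E$ (Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, §1.c). Since $E_+$ is closed and $u_M-u_N\ge 0$ for $M\ge N$, we get $u_N\le v$, so $u\le v$ and $u\in E$. From $0\le v-u\le v-u_N$ we get $\|v-u\|_E\le\|v-u_N\|_E\to0$. So $v=u$ and $\|u_N\|_E\to\|u\|_E$.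

**Definition (vector-valued $L_1$ and weak $L_1$).** $L_1(X;E)$ is the Bochner space, with norm $\int_X\|f(x)\|_E\,d\mu$. The functions $\sum_i1_{B_i}\otimes e_i$ (finite sums, $\mu(B_i)<\infty$) are the *integrable simple functions*; they are dense. Elements of $L_1(X;E)$ are regarded as measurable functions on $X\times\Omega$. Further,
$$\|F\|_{L_{1,\infty}(X;E)}=\sup_{\lambda>0}\lambda\,\mu(\{x:\|F(x,\cdot)\|_E>\lambda\}).$$

Example: on $(0,1]$ with $E=\mathbb C$, $F(x)=1/x$ has $\lambda|\{F>\lambda\}|\le1$ for all $\lambda$, although $\int F=\infty$. Chebyshev's inequality gives $\|F\|_{L_{1,\infty}}\le\|F\|_{L_1}$ in general.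

**Definition (the semigroups).** $\{T_t\}_{t>0}$ is a semigroup of contractions on $L_p(X)$ for every $1\le p\le\infty$, compatible across the values of $p$, strongly continuous on $L_p(X)$ for $1\le p<\infty$, and weak* continuous on $L_\infty(X)$.

Examples: the translations $T_s\varphi(x)=\varphi(x+s)$ on $\mathbb R$, and $T_s\varphi(x)=e^{is}\varphi(x+s)$. The second shows that the $T_s$ need not be positive.

We use only three things: $T_s$ contracts $L_1$; $T_s$ contracts the $L_\infty$-norm on integrable simple functions; and $s\mapsto T_s\varphi\in L_1(X)$ is continuous on $(0,\infty)$ for $\varphi\in L_1(X)$.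

*Action on vector-valued functions.* For $f=\sum_i1_{B_i}\otimes e_i$ with disjoint $B_i$ put $T_sf=\sum_i(T_s1_{B_i})\otimes e_i$. Then $\|T_sf\|_{L_1(X;E)}\le\sum_i\|T_s1_{B_i}\|_1\|e_i\|_E\le\sum_i\mu(B_i)\|e_i\|_E=\|f\|_{L_1(X;E)}$. So $T_s$ extends to a contraction of $L_1(X;E)$. The path $s\mapsto T_sf$ is continuous on $(0,\infty)$ for simple $f$, hence for all $f$ as a uniform limit of continuous paths.

**Definition (means and maximal functions).** For $f\in L_1(X;E)$ let $A_tf=\frac1t\int_0^tT_sf\,ds$, a Bochner integral in $L_1(X;E)$; $A_t$ is a contraction of $L_1(X;E)$. For finite $J\subset(0,\infty)$ let $\mathcal M_Jf=\max_{t\in J}|A_tf|\in L_1(X;E)$. Finally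
$$\mathcal M(f)(x,\omega)=\sup_{t>0}\frac1t\Big|\int_0^tT_s\big(f(\cdot,\omega)\big)(x)\,ds\Big|,$$
where for fixed $\omega$ the supremum is taken, as usual, for the version of $\int_0^tT_s(f(\cdot,\omega))(x)\,ds$ that is continuous in $t$. Lemma 4 (Section 7) shows that this makes sense for a.e. $\omega$ and that $\mathcal M(f)=\sup_{t\in\mathbb Q_+}|A_tf|$ a.e. on $X\times\Omega$.

Example: let $T_s\varphi(x)=\varphi(x+s)$ on $\mathbb R$ and $f=1_{[0,1)}\otimes e$ with $\|e\|_E=1$. For $x<0$ the best $t$ is $1-x$, so $\mathcal M(f)(x)=\frac{|e|}{1-x}$; for $0\le x<1$ it is $|e|$; for $x\ge1$ it is $0$. For $0<\lambda<1$ the set $\{\|\mathcal M(f)\|_E>\lambda\}=(1-\frac1\lambda,1)$ has measure $\frac1\lambda$. So $\|\mathcal M(f)\|_{L_{1,\infty}}=1=\|f\|_{L_1}$, while $\mathcal M(f)\notin L_1$.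

**Definition (Hardy–Littlewood property).** A *step function* $f:\mathbb R\to E$ is a finite linear combination of functions $1_I\otimes e$ with $I$ a bounded interval and $e\in E$. $E$ satisfies $(HL_p)$ with constant $C$ if for all step functions $f$ and all finite $J\subset(0,\infty)$
$$\Big\|\max_{r\in J}\frac1{2r}\int_{x-r}^{x+r}|f(y)|\,dy\Big\|_{L_p(\mathbb R;E)}\le C\|f\|_{L_p(\mathbb R;E)}.$$

Examples. $\ell_q$ satisfies $(HL_q)$ for $1<q<\infty$: apply the scalar Hardy–Littlewood theorem in each coordinate, raise to the power $q$, and sum. $\ell_\infty$ satisfies $(HL_p)$ for all $1<p<\infty$, because $\sup_kMf_k\le M(\sup_k|f_k|)$ for the scalar maximal operator $M$.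

**Cited theorem** (Bourgain, Ark. Mat. 22 (1984), 91–95; Rubio de Francia, LNM 1221 (1986), 195–222). *A UMD lattice satisfies $(HL_p)$ for every $1<p<\infty$, with a constant depending only on $p$ and $E$.*

## 2. The weak type (1,1) problem and two theorems

For $E=\mathbb C$ the Dunford–Schwartz theorem says that $f\mapsto\sup_{t>0}|A_tf|$ is bounded on $L_p(X)$ for $1<p\le\infty$ and from $L_1(X)$ to $L_{1,\infty}(X)$. Now let $f$ take values in $E$ and take the supremum over $t$ separately at each $\omega$, *before* taking the norm in $E$. The following problem is from Quanhua Xu, "$H^\infty$ functional calculus and maximal inequalities for semigroups of contractions on vector-valued $L_p$-spaces", arXiv:1402.2344 (2014).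

**Problem.** Let $E$ be a UMD lattice and $\{T_t\}_{t>0}$ a semigroup as above. Does one have
$$\|\mathcal M(f)\|_{L_{1,\infty}(X;E)}\lesssim\|f\|_{L_1(X;E)},\qquad f\in L_1(X;E),$$
with a constant depending only on $E$, never on the semigroup or on $f$?

The answer is yes.

**Theorem 1.** Let $E$ be a UMD lattice, and let $C_2\ge1$ be an $(HL_2)$ constant of $E$. For every semigroup as in the problem,
$$\|\mathcal M(f)\|_{L_{1,\infty}(X;E)}\le4C_2\,\|f\|_{L_1(X;E)},\qquad f\in L_1(X;E).$$

The exact condition on $E$ turns out to be the Hardy–Littlewood property.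

**Theorem 2.** For a Banach lattice $E\ne0$ of measurable functions the following are equivalent.

- (i) $(HL_p)$ for some $p\in(1,\infty)$.
- (ii) $(HL_p)$ for all $p\in(1,\infty)$.
- (iii) There is $c$ with $\|\mathcal M_Jf\|_{L_{1,\infty}(X;E)}\le c\|f\|_{L_1(X;E)}$ for all semigroups as in the problem, all $f\in L_1(X;E)$, all finite $J$.
- (iv) The inequality in (iii) for the single semigroup $T_sf(x)=f(x+s)$ on $\mathbb R$.
- (v) For every $p\in(1,\infty)$ there is $c_p$ with $\|\mathcal M_Jf\|_{L_p(X;E)}\le c_p\|f\|_{L_p(X;E)}$ for all semigroups as in the problem, all integrable simple $f:X\to E$, all finite $J$.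

If $E$ has the Fatou property, $\mathcal M_J$ can be replaced by $\mathcal M$. Quantitatively, if $(HL_p)$ holds with constant $C_p\ge1$, then (iii) holds with $c=2C_p\,p\,(p-1)^{1/p-1}$.

**Two small cases: $\ell_\infty$ and $\ell_1$.** Take the translations $T_sf(x)=f(x+s)$ on $\mathbb R$.

If $E=\ell_\infty$, then $\|\mathcal M(f)(x)\|_{\ell_\infty}=\sup_k\sup_t|A_tf_k(x)|\le\sup_tA_t(\|f\|_{\ell_\infty})(x)$, and the scalar theorem, applied to the function $\|f\|_{\ell_\infty}$, gives the weak type inequality. So UMD is not necessary.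

If $E=\ell_1$, the inequality fails. Let $f=\sum_{k=1}^n1_{[(k-1)/n,\,k/n)}\otimes e_k$, so $\|f\|_{L_1(\mathbb R;\ell_1)}=1$. Let $x\in[0,\frac12)$ and $nx+1\le k\le n$. With $t=\frac kn-x>0$, the interval $[x,x+t)=[x,\frac kn)$ contains $[\frac{k-1}n,\frac kn)$, so the $k$-th coordinate of $\mathcal M(f)(x)$ is at least $\frac{1/n}{k/n-x}=\frac1{k-nx}$. Write $k=\lceil nx\rceil+i$ with $1\le i\le n-\lceil nx\rceil$. Then $k-nx\le i+1$, and $n-\lceil nx\rceil\ge\lfloor n/2\rfloor$. Hence $\|\mathcal M(f)(x)\|_{\ell_1}\ge\sum_{j=2}^{\lfloor n/2\rfloor}\frac1j$, which tends to $\infty$ on a set of measure $\frac12$. So some hypothesis on $E$ is needed.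

The proof of Theorem 1 has three parts: a reduction to finite Markov chains (Section 3), an $L_p$ bound for these with $p>1$ (Section 4), and a passage from $L_p$ to weak $L_1$ (Sections 5 and 6), which is where the difficulty lies.

## 3. From semigroups to finite doubly stochastic matrices

**Definition (finite system).** A finite system $(I,\mu,S)$ is a finite set $I$, weights $\mu_i>0$, and a matrix $s_{ij}\ge0$ with $\sum_js_{ij}=1$ for all $i$ and $\sum_i\mu_is_{ij}=\mu_j$ for all $j$. Put $Sf(i)=\sum_js_{ij}f(j)$, $A_n^Sf=\frac1n\sum_{k=0}^{n-1}S^kf$, and for $f:I\to E_+$ put $\mathcal M_N^Sf=\max_{1\le n\le N}A_n^Sf$.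

Example: $I=\mathbb Z/M$, $\mu_i=1$, $s_{i,i+1}=1$ and all other entries $0$, so $Sf(i)=f(i+1)$. We call it the cyclic shift. In general $\sum_i\mu_iSf(i)=\sum_j\mu_jf(j)$, i.e. $S$ preserves the integral; it is positive and fixes constants.

**Lemma 1.** Let $f=\sum_i\varphi_i\otimes e_i$ (finite sum, $\varphi_i$ integrable simple functions on $X$) and $J\subset(0,\infty)$ finite. There are functions $F_m\to\mathcal M_Jf$ in $L_1(X;E)$ and, for each $m$, a finite family $\pi_m$ of disjoint subsets of $X$ of finite positive measure such that: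

- $f$ and $F_m$ are constant on each $B\in\pi_m$ and vanish off $\bigcup\pi_m$, up to null sets;
- there is a finite system $(I,\mu,S)$ with $I=\pi_m\cup\{\partial\}$, $\mu_B=\mu(B)$, and an $N$, such that $F_m\le\mathcal M_N^S(|f|)$ on $\pi_m$, where $|f|$ is regarded as a function on $I$ with $|f|(\partial)=0$.

*Proof.* Let $J=\{t_1,\dots,t_r\}$, $n_l=\lceil t_lm\rceil$, $T_0=\mathrm{Id}$.

**Step 1: replace the integral by a power sum.** For $\varphi\in L_1(X)$,
$$\frac1{n_l}\sum_{k<n_l}T_{k/m}\varphi=\frac m{n_l}\int_0^{n_l/m}T_{\lfloor sm\rfloor/m}\varphi\,ds ,$$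
since each $k$ accounts for an interval of length $\frac1m$. As $m\to\infty$ we have $n_l/m\to t_l$. For each $s>0$, $T_{\lfloor sm\rfloor/m}\varphi\to T_s\varphi$ by continuity on $(0,\infty)$, and all these norms are at most $\|\varphi\|_1$. By dominated convergence the expression tends to $\frac1{t_l}\int_0^{t_l}T_s\varphi\,ds$ in $L_1$. Applying this to each $\varphi_i$, we get $\frac1{n_l}\sum_{k<n_l}T_{k/m}f\to A_{t_l}f$ in $L_1(X;E)$.

**Step 2: make the space finite.** Fix $m$ and let $V=T_{1/m}$, so $T_{k/m}=V^k$. For a finite family $\pi$ of disjoint sets of finite positive measure let $P_\pi\varphi=\sum_{B\in\pi}\mu(B)^{-1}\big(\int_B\varphi\,d\mu\big)1_B$. It is a contraction for $\|\cdot\|_1$ and for $\|\cdot\|_\infty$. Order the families by refinement: $\pi\le\pi'$ if each $B\in\pi$ is, up to null sets, a union of members of $\pi'$. This is directed: a common refinement of $\pi,\pi'$ consists of the non-null sets among $A\cap B$, $A\setminus\bigcup\pi'$, $B\setminus\bigcup\pi$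 for $A\in\pi$, $B\in\pi'$. If $\varphi\in\mathrm{span}\{1_B:B\in\pi_0\}$, then $P_\pi\varphi=\varphi$ for all $\pi\ge\pi_0$. Since integrable simple functions are dense in $L_1$ and the $P_\pi$ are contractions, $P_\pi\to\mathrm{Id}$ strongly on $L_1(X)$. Put $W=P_\pi VP_\pi$. Products of uniformly bounded, strongly convergent nets converge strongly, so $W^k\to V^k$ strongly on $L_1$ for each $k\ge1$; for $k=0$ both are $\mathrm{Id}$. Let $N=\max_ln_l$. Choose $\pi=\pi_m$ such that all $\varphi_i$ lie in $\mathrm{span}\{1_B:B\in\pi\}$ and $\|W^k\varphi_i-V^k\varphi_i\|_1\le\frac1m$ for all $i$ and all $k\le N$. Put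
$$F_m=\max_l\Big|\frac1{n_l}\sum_{k<n_l}W^kf\Big| .$$
It is constant on each $B\in\pi_m$ and vanishes off $\bigcup\pi_m$, as $f$ does and as $W$ maps into $\mathrm{span}\{1_B\}$. By the inequality for maxima in Section 1,
$$\|F_m-\mathcal M_Jf\|_{L_1(X;E)}\le\sum_l\Big(\frac1m\sum_i\|e_i\|_E+\Big\|\frac1{n_l}\sum_{k<n_l}V^kf-A_{t_l}f\Big\|_{L_1(X;E)}\Big)\longrightarrow0 .$$

**Step 3: make the matrix positive.** Write $W1_B=\sum_{A}w_{AB}1_A$ with $A,B\in\pi$. Fix $A$ and test $L_\infty$-contractivity on $h=\sum_B\overline{\operatorname{sgn}w_{AB}}\,1_B$: the value of $Wh$ on $A$ is $\sum_B|w_{AB}|$, so $\sum_B|w_{AB}|\le1$. Testing $L_1$-contractivity on $1_B$ gives $\sum_A\mu(A)|w_{AB}|\le\mu(B)$. Let $\tilde s_{AB}=|w_{AB}|$. Since $Wf(A)=\sum_Bw_{AB}f(B)$, we have $|Wf|\le\tilde S|f|$, and by induction $|W^kf|\le\tilde S^k|f|$. Hence $F_m\le\max_{1\le n\le N}\frac1n\sum_{k<n}\tilde S^k|f|$.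

**Step 4: restore the lost mass.** The row and column conditions hold for $\tilde S$ with $\le$ only. Add a point $\partial$ with mass $\mu_\partial\ge\sum_B\mu(B)$, $\mu_\partial>0$, and put $s_{AB}=\tilde s_{AB}$,
$$s_{A\partial}=1-\sum_B\tilde s_{AB},\qquad s_{\partial B}=\mu_\partial^{-1}\Big(\mu(B)-\sum_A\mu(A)\tilde s_{AB}\Big),\qquad s_{\partial\partial}=1-\sum_Bs_{\partial B}.$$
All entries are nonnegative, $s_{\partial\partial}$ because $\sum_Bs_{\partial B}\le\mu_\partial^{-1}\sum_B\mu(B)\le1$. Row sums are $1$. The column condition at $B\in\pi$ holds by the choice of $s_{\partial B}$. At $\partial$,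
$$\sum_A\mu(A)s_{A\partial}+\mu_\partial s_{\partial\partial}=\sum_A\mu(A)-\sum_{A,B}\mu(A)\tilde s_{AB}+\mu_\partial-\sum_B\mu(B)+\sum_{A,B}\mu(A)\tilde s_{AB}=\mu_\partial .$$
Since all entries are nonnegative and $|f|(\partial)=0$, $\tilde S^k|f|\le S^k|f|$ on $\pi$. With Step 3 this gives $F_m\le\mathcal M_N^S(|f|)$ on $\pi_m$. $\square$

For instance, with two sets of mass $1$ and $W=\begin{pmatrix}0&1/2\\-1/2&0\end{pmatrix}$ we get $\tilde S=\begin{pmatrix}0&1/2\\1/2&0\end{pmatrix}$, and $\mu_\partial=1$ already works: $s_{A\partial}=\frac12$, $s_{\partial B}=\frac12$, $s_{\partial\partial}=0$.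

## 4. Transference along paths: the range $p>1$, and the obstacle at $p=1$

The cyclic shift walks deterministically along a line, and there the Hardy–Littlewood maximal function applies directly. A general $S$ walks at random, and we apply $(HL_p)$ to each path.

**Lemma 2.** Let $E$ satisfy $(HL_p)$ with constant $C$. For every finite system, $f:I\to E_+$ and $N$,
$$\|\mathcal M_N^Sf\|_{L_p(I,\mu;E)}\le2C\|f\|_{L_p(I,\mu;E)} .$$

*Proof.* **Step 1: write $S^j$ as a conditional expectation.** For $L\ge N$ give $I^{L+1}$ the finite measure $\mathbb P(x_0,\dots,x_L)=\mu_{x_0}s_{x_0x_1}\cdots s_{x_{L-1}x_L}$, and let $\mathbb E$ denote integration and conditional expectation with respect to it. Summing over $x_0,\dots,x_{k-1}$ by the column condition and over $x_{k+1},\dots,x_L$ by the row condition, we see that each coordinate $x_k$ has distribution $\mu$. Also $\mathbb E[f(x_{k+j})\mid x_k]=S^jf(x_k)$.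

**Step 2: pull the maximum inside.** For $0\le k\le L-N$ let $G_k=\max_{1\le n\le N}\frac1n\sum_{j<n}f(x_{k+j})$. Then for every $n\le N$
$$A_n^Sf(x_k)=\mathbb E\Big[\frac1n\sum_{j<n}f(x_{k+j})\,\Big|\,x_k\Big]\le\mathbb E[G_k\mid x_k],\qquad\text{so}\qquad\mathcal M_N^Sf(x_k)\le\mathbb E[G_k\mid x_k]. \tag{1}$$
By Jensen's inequality for the convex function $\|\cdot\|_E^p$ (all sums are finite), $\|\mathcal M_N^Sf(x_k)\|_E^p\le\mathbb E[\|G_k\|_E^p\mid x_k]$. Integrating, since $x_k$ has distribution $\mu$,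
$$\|\mathcal M_N^Sf\|_{L_p(I,\mu;E)}^p\le\mathbb E\|G_k\|_E^p .$$

**Step 3: use $(HL_p)$ on each path.** Fix a path and let $F(t)=f(x_{\lfloor t\rfloor})$ on $[0,L+1)$, $F=0$ elsewhere: a step function. For $t\in[k,k+1)$ and $n\ge1$ we have $[k,k+n]\subset[t-n,t+n]$, so
$$\frac1n\sum_{j<n}f(x_{k+j})=\frac1n\int_k^{k+n}F\le2\cdot\frac1{2n}\int_{t-n}^{t+n}F .$$
Hence on $[k,k+1)$, $G_k$ is at most twice the maximal function of $F$ with $J=\{1,\dots,N\}$. By $(HL_p)$,
$$\sum_{k=0}^{L-N}\|G_k\|_E^p\le(2C)^p\sum_{k=0}^L\|f(x_k)\|_E^p .$$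

**Step 4: integrate over paths.** With Step 2, $(L-N+1)\|\mathcal M_N^Sf\|_p^p\le(2C)^p(L+1)\|f\|_p^p$. Divide by $L$ and let $L\to\infty$. $\square$

**Where this stops at $p=1$.** It is tempting to repeat the proof with a weak type $(1,1)$ inequality on $\mathbb R$ in place of $(HL_p)$. Step 3 still works and controls the weak $L_1$ size of the $G_k$. But Step 2 then needs a conditional expectation to be bounded on weak $L_1$, and it is not. On $(0,1]$ the function $h_R(t)=\min(\frac1t,R)$, $R\ge1$, has $\lambda|\{h_R>\lambda\}|\le1$ for all $\lambda$, but its expectation is $\int_0^{1/R}R\,dt+\int_{1/R}^1\frac{dt}t=1+\log R$. For a deterministic $S$ the conditional expectation in (1) does nothing; for a genuinely random $S$ the argument gives no uniform bound. And $X$ has no intervals or cubes on which to perform a Calderón–Zygmund decomposition of $f$. We need a decomposition made from $S$ alone.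

## 5. The scalar filling scheme, and a dyadic function in $\ell_2$

**The picture.** Let $\varphi:I\to[0,\infty)$ be a mass density and $\rho>0$ a capacity. Every site can keep total mass density $\rho$. At each time a site keeps as much of the arriving mass as still fits, and passes on the excess through $S$.

**The recursion.** Put $G_{-1}=0$, $\alpha_0=\varphi$, and for $n\ge0$
$$\theta_n=\min\Big(1,\frac{\rho-G_{n-1}}{\alpha_n}\Big)\ (\theta_n=1\text{ where }\alpha_n=0),\quad G_n=G_{n-1}+\theta_n\alpha_n,\quad\beta_n=(1-\theta_n)\alpha_n,\quad\alpha_{n+1}=S\beta_n. \tag{2}$$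
So $\alpha_n$ arrives, $\theta_n\alpha_n$ is kept, $\beta_n$ is passed on, and $G_n$ is what has been kept so far. Fix $N$ and let $A=\bigcup_{n<N}\{\beta_n>0\}$. Write $\int$ for integration over $(I,\mu)$. Three facts follow.

**Fact 1: $0\le G_n\le\rho$, and $G_n$ is nondecreasing in $n$.** By induction: $\theta_n\alpha_n=\min(\alpha_n,\rho-G_{n-1})$ lies between $0$ and $\rho-G_{n-1}$. In particular $0\le\theta_n\le1$ and $\alpha_n,\beta_n\ge0$.

**Fact 2: $\int G_n\,d\mu+\int\beta_n\,d\mu=\int\varphi\,d\mu$.** We have $\beta_n=\alpha_n-(G_n-G_{n-1})$, and $\int\alpha_{n+1}=\int S\beta_n=\int\beta_n$. So $\int G_{n+1}+\int\beta_{n+1}=\int G_n+\int\alpha_{n+1}=\int G_n+\int\beta_n$, while $\int G_0+\int\beta_0=\int\alpha_0=\int\varphi$. In particular $\int G_{N-1}\,d\mu\le\int\varphi\,d\mu$.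

**Fact 3: $\rho\,\mu(A)\le\int\varphi\,d\mu$.** If $\beta_n(i)>0$ with $n<N$, then $\theta_n(i)<1$, so $\theta_n\alpha_n=\rho-G_{n-1}$ at $i$ and $G_n(i)=\rho$. By Fact 1, $G_{N-1}(i)=\rho$. So $\rho\,\mu(A)\le\int G_{N-1}\,d\mu\le\int\varphi\,d\mu$.

**A computation on a four-cycle.** Take the cyclic shift on $\mathbb Z/4$, $Sf(i)=f(i+1)$, $\varphi=3\cdot1_{\{0\}}$, $\rho=1$. Site $0$ keeps $1$ and passes $2$ to site $3$; site $3$ keeps $1$ and passes $1$ to site $2$; site $2$ keeps $1$. So $\beta_0=2\cdot1_{\{0\}}$, $\beta_1=1_{\{3\}}$, $\beta_2=0$. For $N\ge3$ this gives $A=\{0,3\}$ and $G_{N-1}=1_{\{0,2,3\}}$. Compare with the maximal function: $A_1^S\varphi(0)=3$, $A_2^S\varphi(3)=\frac32$. At site $2$ the largest average is $A_3^S\varphi(2)=1$, and at site $1$ it is $A_4^S\varphi(1)=\frac34$. So $\{\mathcal M_N^S\varphi>1\}$ is exactly $A$.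

**The scalar weak type inequality.** Let $\kappa_j=\theta_j\alpha_j$ be the mass kept at time $j$. Then $S^k\varphi=\beta_k+\sum_{j\le k}S^{k-j}\kappa_j$ for all $k\ge0$: for $k=0$ this is $\varphi=\beta_0+\kappa_0$, and applying $S$ to the formula for $k$ gives the one for $k+1$, since $S\beta_k=\alpha_{k+1}=\beta_{k+1}+\kappa_{k+1}$. Off $A$ all $\beta_k$ with $k<N$ vanish, so there, for $n\le N$, with $G_{N-1}=\sum_{j<N}\kappa_j$ and by positivity,
$$\sum_{k<n}S^k\varphi=\sum_{j<n}\ \sum_{k=j}^{n-1}S^{k-j}\kappa_j\le\sum_{l<n}S^lG_{N-1} .$$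
Since $G_{N-1}\le\rho$ everywhere and $S$ fixes constants, $A_n^S\varphi\le\rho$ off $A$. With $\rho=\lambda$ we get $\mu(\mathcal M_N^S\varphi>\lambda)\le\mu(A)\le\frac1\lambda\int\varphi\,d\mu$.

**Where the scalar argument stops.** The last move was: a kept part bounded by $\rho$ has maximal function bounded by $\rho$. For vectors this is false, even in the UMD lattice $\ell_2$. Take the cyclic shift on $I=\{0,\dots,2^n-1\}$ modulo $2^n$, and put $f(0)=0$, $f(i)=e_k$ for $2^{k-1}\le i<2^k$, $1\le k\le n$. Then $\|f(i)\|_{\ell_2}\le1$ for all $i$. With $\varphi=\|f\|_{\ell_2}$ and $\rho=1$ the scheme is idle: everything is kept at time $0$ and $A=\emptyset$. But the $k$-th coordinate of $A_{2^k}^Sf(0)$ is $2^{k-1}/2^k=\frac12$, so for $N=2^n$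
$$\|\mathcal M_N^Sf(0)\|_{\ell_2}\ge\tfrac12\sqrt n .$$

The repair is to ask less of the kept part. Its values are bounded by $\rho$ in norm *and* its integral is controlled, so its $L_p$-norm is controlled, and Lemma 2 applies to it. For this, the vector mass must be moved by the scalar weights $\theta_n$, so that one exceptional set $A\subset I$ serves all $\omega$ simultaneously.

## 6. The filling scheme driven by $\|f\|_E$

**Lemma 3.** Suppose that for some $p\in(1,\infty)$ and $K\ge1$, $\|\mathcal M_N^Sg\|_{L_p(I,\mu;E)}\le K\|g\|_{L_p(I,\mu;E)}$ for all $g:I\to E_+$. Then for all $f:I\to E_+$ and $\lambda>0$,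
$$\mu\big(\|\mathcal M_N^Sf\|_E>\lambda\big)\le K\,p\,(p-1)^{\frac1p-1}\,\frac{\|f\|_{L_1(I,\mu;E)}}\lambda .$$

*Proof.* **Step 1: move $f$ with the weights of $\|f\|_E$.** Fix $\rho>0$, run (2) with $\varphi=\|f\|_E$, and along with it define $E_+$-valued functions by $a_0=f$ and, for $n\ge0$,
$$\gamma_n=\theta_na_n,\qquad b_n=(1-\theta_n)a_n,\qquad a_{n+1}=Sb_n .$$
Facts 1–3 hold, with $\int\varphi\,d\mu=\|f\|_{L_1(I,\mu;E)}=:\|f\|_1$.

**Step 2: the scalar scheme controls the norms.** We claim $\|a_n\|_E\le\alpha_n$. For $n=0$ there is equality. If it holds for $n$, then $\|b_n\|_E=(1-\theta_n)\|a_n\|_E\le\beta_n$, and $\|a_{n+1}(i)\|_E\le\sum_js_{ij}\|b_n(j)\|_E\le S\beta_n(i)=\alpha_{n+1}(i)$. Hence also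
$$\|b_n\|_E\le\beta_n,\qquad\|\gamma_n\|_E\le\theta_n\alpha_n=G_n-G_{n-1}.$$
Put $g=\sum_{j<N}\gamma_j$. Then $\|g\|_E\le G_{N-1}\le\rho$, and by Fact 2
$$\|g\|_{L_p(I,\mu;E)}^p\le\int G_{N-1}^p\,d\mu\le\rho^{p-1}\int G_{N-1}\,d\mu\le\rho^{p-1}\|f\|_1. \tag{3}$$
Moreover $b_n=0$ off $A$ for all $n<N$, because $\beta_n=0$ there.

**Step 3: follow the mass.** For all $k\ge0$,
$$S^kf=b_k+\sum_{j\le k}S^{k-j}\gamma_j. \tag{4}$$
For $k=0$ this is $f=a_0=b_0+\gamma_0$. If it holds for $k$, apply $S$: $S^{k+1}f=Sb_k+\sum_{j\le k}S^{k+1-j}\gamma_j$, and $Sb_k=a_{k+1}=b_{k+1}+\gamma_{k+1}$.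

**Step 4: off $A$, the maximal function of $f$ is dominated by that of $g$.** Sum (4) over $k<n$, where $1\le n\le N$. All $\gamma_j\ge0$ and $S$ is positive, so we may add terms:
$$\sum_{k<n}S^kf=\sum_{k<n}b_k+\sum_{j<n}\ \sum_{k=j}^{n-1}S^{k-j}\gamma_j\le\sum_{k<n}b_k+\sum_{l<n}S^l\Big(\sum_{j<N}\gamma_j\Big)=\sum_{k<n}b_k+\sum_{l<n}S^lg .$$
Off $A$ the terms $b_k$ vanish. So off $A$ we have $A_n^Sf\le A_n^Sg$ for all $n\le N$, that is, $\mathcal M_N^Sf\le\mathcal M_N^Sg$.

**Step 5: count.** Let $\rho=\kappa\lambda$ with $\kappa>0$. By Step 4, Fact 3, Chebyshev's inequality, the hypothesis and (3),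
$$\mu(\|\mathcal M_N^Sf\|_E>\lambda)\le\mu(A)+\lambda^{-p}K^p\|g\|_{L_p(I,\mu;E)}^p\le\big(\kappa^{-1}+K^p\kappa^{p-1}\big)\frac{\|f\|_1}\lambda .$$
Choose $\kappa=(p-1)^{-1/p}K^{-1}$. Then $K^p\kappa^p=\frac1{p-1}$, so $\kappa^{-1}+K^p\kappa^{p-1}=\kappa^{-1}\big(1+\frac1{p-1}\big)=\kappa^{-1}\frac p{p-1}=K\,p\,(p-1)^{1/p-1}$. $\square$

## 7. The continuous version of the means, and rational times

We still owe the statement that the pointwise supremum over uncountably many $t$ is a supremum over rational $t$ of elements of $L_1(X;E)$.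

**Lemma 4.** Let $f\in L_1(X;E)$. There is a measurable $G:(0,\infty)\times X\times\Omega\to\mathbb C$ such that:

- (α) for a.e. $\omega$, $f(\cdot,\omega)\in L_1(X)$ and $G(\cdot,\cdot,\omega)$ represents the path $s\mapsto T_s(f(\cdot,\omega))$ in $L_1((0,R)\times X)$ for every $R$;
- (β) for a.e. $(x,\omega)$, $\int_0^R|G(s,x,\omega)|\,ds<\infty$ for all $R$;
- (γ) for every $t$, $A_tf(x,\omega)=\frac1t\int_0^tG(s,x,\omega)\,ds$ for a.e. $(x,\omega)$.

Consequently $\mathcal M(f)=\sup_{t>0}\big|\frac1t\int_0^tG\,ds\big|=\sup_{t\in\mathbb Q_+}|A_tf|$ a.e. on $X\times\Omega$.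

*Proof.* **Step (a): absolutely convergent series in $E$ converge a.e.** Let $u_k\in E$ with $\sum_k\|u_k\|_E<\infty$. Then $\sum_k|u_k|<\infty$ a.e., and $\sum_ku_k$ has the same limit in $E$ and a.e. Indeed $v_N=\sum_{k\le N}|u_k|$ converges in norm to some $v\in E$, and $v\ge v_N$ as $E_+$ is closed. So $\sum_k|u_k|\le v<\infty$ a.e. Let $S_N\to S$ in $E$ be the partial sums of $\sum u_k$. For $M>N$, $|S_M-S_N|\le\sum_{j>N}|u_j|\le v$. Letting $M\to\infty$, the closedness of $E_+$ gives $|S-S_N|\le\sum_{j>N}|u_j|$, which tends to $0$ a.e.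

**Step (b): integrate out the first variable.** Let $Y$ be $\sigma$-finite and $h=\sum_i\varphi_i\otimes e_i$ a finite sum with $\varphi_i\in L_1(Y)$, $e_i\in E$. Then $\omega\mapsto\int_Y|h(y,\omega)|\,dy$ is in $E$ with norm at most $\|h\|_{L_1(Y;E)}$. It is in $E$ since it is at most $\sum_i\|\varphi_i\|_1|e_i|$. If the $\varphi_i$ are integrable simple functions, then $h=\sum_j1_{B_j}\otimes u_j$ with disjoint $B_j$, the integral is $\sum_j|B_j||u_j|$ (with $|B_j|$ the measure of $B_j$ in $Y$), and the bound is the triangle inequality. In general take integrable simple $\varphi_i^n\to\varphi_i$ in $L_1(Y)$ and $h_n=\sum_i\varphi_i^n\otimes e_i$. Then $\big|\int|h|-\int|h_n|\big|\le\sum_i\|\varphi_i-\varphi_i^n\|_1|e_i|\to0$ in $E$, and $\|h_n\|_{L_1(Y;E)}\to\|h\|_{L_1(Y;E)}$.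

**Step (c): fast convergence in $L_1(Y;E)$ is pointwise convergence.** Let $Y$ be $\sigma$-finite, $h_k\in L_1(Y)\otimes E$ with $\sum_k\|h_{k+1}-h_k\|_{L_1(Y;E)}<\infty$, let $h$ be the limit, and $H=|h_1|+\sum_k|h_{k+1}-h_k|$. Then for a.e. $\omega$ we have $H(\cdot,\omega)\in L_1(Y)$ and $h_k(\cdot,\omega)\to h(\cdot,\omega)$ in $L_1(Y)$; moreover $h_k\to h$ a.e. on $Y\times\Omega$.

By (b), the functions $\int_Y|h_1|\,dy$ and $\int_Y|h_{k+1}-h_k|\,dy$ have summable $E$-norms. By (a) and Tonelli, $\int_YH(y,\omega)\,dy<\infty$ for a.e. $\omega$. So $H<\infty$ a.e. on $Y\times\Omega$, and $h_k$ converges a.e. there to a jointly measurable function. For a.e. $y$ we have $\sum_k\|h_{k+1}(y)-h_k(y)\|_E<\infty$, so by (a) the $E$-limit of $h_k(y,\cdot)$, which is $h(y,\cdot)$ for a.e. $y$, agrees with the pointwise limit. So the pointwise limit is the (a.e. unique) jointly measurable function representing $h$. Since $|h_k|\le H$, dominated convergence in $y$ gives $h_k(\cdot,\omega)\to h(\cdot,\omega)$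 in $L_1(Y)$ for a.e. $\omega$.

**Step (d): construct $G$.** Choose integrable simple $f_k\to f$ in $L_1(X;E)$ with $\sum_k\|f_{k+1}-f_k\|<\infty$. The $f_k$ involve countably many scalar functions $\varphi$. Each path $s\mapsto T_s\varphi$ is continuous on $(0,\infty)$, hence has separable range in $L_1(X)$, and each element of $L_1(X)$ has $\sigma$-finite support. So one $\sigma$-finite subset of $X$ carries everything, and we may assume $X$ to be $\sigma$-finite. For $f_k=\sum_i\varphi_i\otimes e_i$ let $h_k(s,x,\omega)=\sum_i(T_s\varphi_i)(x)e_i(\omega)$, where on each $(n,n+1)\times X$ we use jointly measurable representatives of $T_s\varphi_i$ in $L_1((n,n+1);L_1(X))=L_1((n,n+1)\times X)$. For every $R$,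
$$\|h_{k+1}-h_k\|_{L_1((0,R)\times X;E)}=\int_0^R\|T_s(f_{k+1}-f_k)\|_{L_1(X;E)}\,ds\le R\|f_{k+1}-f_k\|_{L_1(X;E)} .$$
By (c) with $Y=(0,R)\times X$, $h_k$ converges a.e. on $(0,R)\times X\times\Omega$. This holds for all $R\in\mathbb N$; let $G$ be the limit and $H$ the majorant of (c).

**Step (e): check (α), (β), (γ).** By (c) with $Y=X$, for a.e. $\omega$ we have $f(\cdot,\omega)\in L_1(X)$ and $f_k(\cdot,\omega)\to f(\cdot,\omega)$ in $L_1(X)$. Since the $T_s$ are contractions, the paths $T_s(f_k(\cdot,\omega))$, represented by $h_k(\cdot,\cdot,\omega)$, converge to $T_s(f(\cdot,\omega))$ in $L_1((0,R)\times X)$. By (c) with $Y=(0,R)\times X$ they also converge to $G(\cdot,\cdot,\omega)$ there. This is (α). Since $|G|\le H$ a.e. and $\int_0^R\int_XH\,dx\,ds<\infty$ for a.e. $\omega$, (β) follows for all $R\in\mathbb N$, hence for all $R$. For (γ), $\frac1t\int_0^th_k\,ds=A_tf_k$ a.e., and $\sum_k\|A_tf_{k+1}-A_tf_k\|\le\sum_k\|f_{k+1}-f_k\|<\infty$, so $A_tf_k\to A_tf$ a.e. by (c). On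 the other hand, for a.e. $(x,\omega)$ dominated convergence in $s$, with $|h_k|\le H$, gives $\frac1t\int_0^th_k\,ds\to\frac1t\int_0^tG\,ds$.

**Step (f): pass to rational times.** By (α) and (β), for a.e. $\omega$ and a.e. $x$ the function $t\mapsto\int_0^tG(s,x,\omega)\,ds$ is continuous, and for each $t$ it is a version of $\int_0^tT_s(f(\cdot,\omega))(x)\,ds$. Two versions continuous in $t$ agree for a.e. $x$ at all rational $t$, hence at all $t$. So this is *the* continuous version. By continuity the supremum may be restricted to $\mathbb Q_+$, and (γ), used for countably many $t$, finishes the proof. $\square$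

## 8. Proof of Theorem 1, and of (i)⇒(iii)

Let $(HL_p)$ hold with constant $C_p\ge1$. Put $K=2C_p$ and $c=K\,p\,(p-1)^{1/p-1}$.

**Step 1: simple $f$, finite $J$.** Take $F_m$ and the finite systems from Lemma 1, and let $\mu_I$ be the measure of the system. $F_m$ vanishes off $\bigcup\pi_m$ and is dominated by $\mathcal M_N^S|f|$ on $\pi_m$; also $\||f|\|_{L_1(I,\mu_I;E)}=\|f\|_{L_1(X;E)}$. By Lemma 2 the hypothesis of Lemma 3 holds with $K=2C_p$. So for every $\lambda>0$
$$\mu(\|F_m\|_E>\lambda)\le\mu_I(\|\mathcal M_N^S|f|\|_E>\lambda)\le\frac{c\,\|f\|_{L_1(X;E)}}\lambda .$$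
For $0<\delta<1$,
$$\mu(\|\mathcal M_Jf\|_E>\lambda)\le\mu(\|F_m\|_E>(1-\delta)\lambda)+\mu(\|\mathcal M_Jf-F_m\|_E>\delta\lambda)\le\frac{c\|f\|_{L_1(X;E)}}{(1-\delta)\lambda}+\frac{\|\mathcal M_Jf-F_m\|_{L_1(X;E)}}{\delta\lambda}.$$
Let $m\to\infty$, then $\delta\to0$: $\mu(\|\mathcal M_Jf\|_E>\lambda)\le c\|f\|_{L_1(X;E)}/\lambda$.

**Step 2: general $f$, finite $J$.** Let $f_m\to f$ in $L_1(X;E)$ with $f_m$ integrable simple. Since $|\mathcal M_Jf-\mathcal M_Jf_m|\le\sum_{t\in J}|A_t(f-f_m)|$ and $A_t$ is a contraction, $\mathcal M_Jf_m\to\mathcal M_Jf$ in $L_1(X;E)$. The $\delta$-splitting of Step 1, with $\mathcal M_Jf_m$ in place of $F_m$, gives the same bound for $f$. This is (iii), with the constant claimed in Theorem 2.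

**Step 3: full supremum, for $E$ with the Fatou property.** Let $J_k\uparrow\mathbb Q_+$ be finite sets. By Lemma 4, $\mathcal M_{J_k}f\uparrow\mathcal M(f)$ a.e. on $X\times\Omega$. By the Fatou property, $\|\mathcal M_{J_k}f(x)\|_E\uparrow\|\mathcal M(f)(x)\|_E$ for a.e. $x$. So the sets $\{\|\mathcal M_{J_k}f\|_E>\lambda\}$ increase to $\{\|\mathcal M(f)\|_E>\lambda\}$ up to null sets, and
$$\lambda\,\mu(\|\mathcal M(f)\|_E>\lambda)\le c\,\|f\|_{L_1(X;E)} .$$

**Step 4: $E$ UMD.** $E$ has the Fatou property (Section 1) and satisfies $(HL_2)$ with a constant $C_2\geq 1$ depending only on $E$, by the cited theorem. With $p=2$ we get $c=2K=4C_2$. This proves Theorem 1 and answers the problem affirmatively. $\blacksquare$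

## 9. Hardy–Littlewood is the exact condition: proof of Theorem 2

We prove (i)⇒(iii)⇒(iv)⇒(ii)⇒(v)⇒(i). The first implication, with its constant, is Section 8; it did not use the Fatou property. (iii)⇒(iv) is trivial.

**(ii)⇒(v).** Let $f$ be integrable simple and take $F_m$ from Lemma 1. By Lemma 2, $\|F_m\|_{L_p(X;E)}\le\|\mathcal M_N^S|f|\|_{L_p(I,\mu_I;E)}\le2C_p\|f\|_{L_p(X;E)}$. Since $F_m\to\mathcal M_Jf$ in $L_1(X;E)$, along a subsequence $\|F_m(x)\|_E\to\|\mathcal M_Jf(x)\|_E$ for a.e. $x$. Fatou's lemma for $\|F_m(x)\|_E^p$ gives (v) with $c_p=2C_p$.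

**(v)⇒(i).** Let $f$ be a step function; then $|f|$ is an integrable simple function. Apply (v) with $p=2$ to $|f|$ and to the two semigroups $f(\cdot+s)$ and $f(\cdot-s)$ on $\mathbb R$. Since
$$\frac1{2r}\int_{x-r}^{x+r}|f|=\frac12\Big(\frac1r\int_0^r|f|(x+s)\,ds+\frac1r\int_0^r|f|(x-s)\,ds\Big),$$
the maximum over $r\in J$ is at most half the sum of the two one-sided maximal functions. So $(HL_2)$ holds with constant $c_2$.

**(iv)⇒(ii).** This is the one implication with content. From a weak type $(1,1)$ bound on the line we must get all $L_p$ with $1<p<\infty$. We use a good-$\lambda$ inequality that compares $\|\text{maximal function}\|_E$ with the scalar maximal function of $\|f\|_E$. We may assume $c>0$. By passing to $|f|$ it suffices to treat step functions $f\ge0$.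

**Step 1: smooth the kernel.** Let $\psi(u)=\max(0,1-|u|)$. For step functions $f\ge0$ and finite $J$ put
$$N_Jf(x)=\max_{r\in J}\frac1r\int\psi\Big(\frac{x-y}r\Big)f(y)\,dy .$$
Since $\psi\ge\frac12$ on $[-\frac12,\frac12]$, we have $\frac1{2r}\int\psi\big(\frac{x-y}{2r}\big)f(y)\,dy\ge\frac12\cdot\frac1{2r}\int_{x-r}^{x+r}f$. So $\max_{r\in J}\frac1{2r}\int_{x-r}^{x+r}f\le2N_{2J}f(x)$, and it suffices to bound $N_J$ on $L_p$ uniformly in $J$.

**Step 2: weak type for $N_J$.** As $\psi\le1_{[-1,1]}$, $N_Jf\le\mathcal M_J^+f+\mathcal M_J^-f$, where $\mathcal M_J^\pm f(x)=\max_{r\in J}\frac1r\int_0^rf(x\pm s)\,ds$. By (iv), $\mathcal M_J^+$ is of weak type with constant $c$; by the reflection $x\mapsto-x$ so is $\mathcal M_J^-$. If $\|N_Jf\|_E>\lambda$, one of the two norms exceeds $\frac\lambda2$. Hence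
$$|\{\|N_Jf\|_E>\lambda\}|\le\frac{4c\,\|f\|_{L_1(\mathbb R;E)}}\lambda .$$

**Step 3: the good-$\lambda$ inequality.** Let $\varphi=\|f\|_E$, $u=\|N_Jf\|_E$, and let $m$ be the scalar uncentered maximal function of $\varphi$. The function $u$ is continuous and compactly supported, because $\psi$ is Lipschitz, $f$ is a step function and $J$ is finite. We claim that for $\lambda>0$ and $0<\gamma\le\frac1{16}$
$$|\{u>3\lambda,\ m\le\gamma\lambda\}|\le16c\gamma\,|\{u>\lambda\}|. \tag{5}$$
Let $(a,b)$ be a component of the bounded open set $\{u>\lambda\}$ and $L=b-a$, so $u(a)\le\lambda$. Assume it contains $x_0$ with $m(x_0)\le\gamma\lambda$; otherwise it contributes nothing to the left side. Split $f=f_1+f_2$ with $f_1=f1_{(a-2L,a+2L)}$. Since $x_0\in(a-2L,a+2L)$, an interval of length $4L$, we have $\int\|f_1\|_E\le4L\gamma\lambda$.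

*The far part.* Let $x\in(a,b)$ and $r\in J$. If $f_2(y)\ne0$ and $|x-y|\le r$, then $|y-a|\ge2L$, so $r\ge|y-x|>L$, and $|y-a|\le r+L\le2r$. Hence $r^{-2}\le4|y-a|^{-2}$. Since $\psi$ is $1$-Lipschitz, $\psi(\frac{x-y}r)\le\psi(\frac{a-y}r)+\frac Lr$ for these $y$, while $\psi(\frac{x-y}r)=0$ if $|x-y|>r$. Therefore
$$\frac1r\int\psi\Big(\frac{x-y}r\Big)f_2(y)\,dy\le N_Jf(a)+R,\qquad R=4L\int_{|y-a|\ge2L}\frac{f(y)}{|y-a|^2}\,dy\in E_+ .$$
The right side does not depend on $r$, so $N_Jf_2(x)\le N_Jf(a)+R$: the maximum over $r$ was taken before any norm. To estimate $R$, split the integral into the shells $2^kL\le|y-a|<2^{k+1}L$, $k\ge1$. Each interval $(a-2^{k+1}L,a+2^{k+1}L)$ contains $x_0$, as $|x_0-a|<L$, and has length $2^{k+2}L$. So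
$$\|R\|_E\le4L\sum_{k\ge1}(2^kL)^{-2}\int_{|y-a|<2^{k+1}L}\varphi\le4L\sum_{k\ge1}2^{-2k}L^{-2}\cdot2^{k+2}L\cdot\gamma\lambda=16\gamma\lambda\le\lambda .$$

*The near part.* We get $u(x)\le\|N_Jf_1(x)\|_E+u(a)+\|R\|_E\le\|N_Jf_1(x)\|_E+2\lambda$. So $u(x)>3\lambda$ forces $\|N_Jf_1(x)\|_E>\lambda$. By Step 2 for the step function $f_1$, this happens on a set of measure at most $4c\cdot4L\gamma\lambda/\lambda=16c\gamma L$. Summing over the components, and using $\{u>3\lambda\}\subset\{u>\lambda\}$, we obtain (5).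

**Step 4: integrate in $\lambda$.** By (5), $|\{u>3\lambda\}|\le16c\gamma|\{u>\lambda\}|+|\{m>\gamma\lambda\}|$. Hence
$$\|u\|_p^p=3^p\int_0^\infty p\lambda^{p-1}|\{u>3\lambda\}|\,d\lambda\le3^p\,16c\gamma\,\|u\|_p^p+3^p\gamma^{-p}\|m\|_p^p ,$$
and $\|u\|_p<\infty$, as $u$ is continuous with compact support. For $\gamma=\min\big(\frac1{16},\frac1{32c\,3^p}\big)$ the first term on the right is at most $\frac12\|u\|_p^p$. So
$$\|u\|_p^p\le2\cdot3^p\gamma^{-p}\|m\|_p^p\le C_{p,c}\|f\|_{L_p(\mathbb R;E)}^p$$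
by the scalar Hardy–Littlewood theorem. The constant does not depend on $J$. With Step 1, $(HL_p)$ holds for all $1<p<\infty$, which is (ii).

**The version with $\mathcal M$.** Let $E$ have the Fatou property. For (iii) and (iv), the passage from $\mathcal M_J$ to $\mathcal M$ is Step 3 of Section 8. For (v), $\|\mathcal M_{J_k}f(x)\|_E\uparrow\|\mathcal M(f)(x)\|_E$ for a.e. $x$ along $J_k\uparrow\mathbb Q_+$, and monotone convergence gives the inequality for $\mathcal M$ with the same constant. Conversely, $\mathcal M_Jf\le\mathcal M(f)$ a.e. by Lemma 4, so the inequalities for $\mathcal M$ imply those for $\mathcal M_J$. $\blacksquare$
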